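\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Strictly polyconvex energies whose stationarity inclusion\\ has a nontrivial div--curl hull}


\begin{abstract}
Stationarity of a Lipschitz map for the energy $\int f(Du)$, with respect to both outer and inner variations, is a differential inclusion into a set $K_f$ of matrices, subject to curl and divergence constraints. We consider the question whether, for strictly polyconvex $f$, the compact sets $K_f\cap\bar B_R(0)$ coincide with their convex hulls relative to the wave cone of these constraints. They need not: for all $n\ge 6$, $m\ge2$ we construct a smooth strictly polyconvex $f$ on $\mathbb R^{n\times m}$ for which equality fails for every $R\ge 131$. The construction uses sixteen matrices in $\mathbb R^{6\times 2}$ and an affine map that sends rank-one directions into the wave cone. For strictly convex $f$ equality always holds, and we include the short proof.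
\end{abstract}

\section{The question and the answer}

\subsection*{The inclusion}

Let $\Omega\subset\mathbb R^m$ be open and consider the energy $\int_\Omega f(Du)\,dx$ of maps $u\in \mathrm{Lip}(\Omega,\mathbb R^n)$, with $f\in C^1(\mathbb R^{n\times m})$. Stationarity under outer variations $u+\varepsilon v$ says that $Df(Du)$ is divergence free. Stationarity under inner variations $u\circ X_\varepsilon$ says that $Du^TDf(Du)-f(Du)\,\mathrm{Id}_m$ is divergence free. Divergences are taken row by row. We write $(X;Y;Z)$ for a matrix with the blocks $X,Y\in\mathbb R^{n\times m}$ and $Z\in\mathbb R^{m\times m}$ stacked in this order. Then stationarity amounts to the differential inclusion $(Du;Y;Z)\in K_f$ almost everywhere, with $Y$ and $Z$ divergence free, where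
\[
K_f:=\left\{\begin{pmatrix} X\\ Df(X)\\ X^TDf(X)-f(X)\,\mathrm{Id}_m\end{pmatrix}:\ X\in\mathbb R^{n\times m}\right\}\subset\mathbb R^{(2n+m)\times m}.
\]
A point of $K_f$ is determined by its first block, and $K_f$ is closed, being the graph of a continuous map. Inner products are $\langle A,B\rangle=\mathrm{tr}(A^TB)$, $|\cdot|$ is the associated (Frobenius) norm, and $\bar B_R(0)$ is the closed ball of radius $R$ in $\mathbb R^{(2n+m)\times m}$.

The linear constraints (the first block is a gradient, the rows of the other two are divergence free) are measured by their plane waves. A field $B\,\theta(x\cdot\eta)$ with $B=(a\otimes\eta;Q;S)$ has a gradient as its first block, and the divergences of its other blocks are $Q\eta\,\theta'$ and $S\eta\,\theta'$. So one is led to the wave cone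
\[
\Lambda_{dc}:=\bigl\{(a\otimes\eta;\,Q;\,S):\ a\in\mathbb R^n,\ \eta\in S^{m-1},\ Q\in\mathbb R^{n\times m},\ S\in\mathbb R^{m\times m},\ Q\eta=0,\ S\eta=0\bigr\}.
\]
A function $F:\mathbb R^{(2n+m)\times m}\to\mathbb R$ is \emph{$\Lambda_{dc}$-convex} if $\lambda\mapsto F(A+\lambda B)$ is convex for all $A$ and all $B\in\Lambda_{dc}$. The \emph{$\Lambda_{dc}$-convex hull} of a compact set $K$ is
\[
K^{dc}:=\{A:\ F(A)\le 0\text{ for every $\Lambda_{dc}$-convex $F$ with $F\le 0$ on $K$}\}.
\]
Clearly $K\subseteq K^{dc}$. If $A,A'\in K^{dc}$ and $A-A'\in\Lambda_{dc}$, then the whole segment $[A,A']$ lies in $K^{dc}$.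

\subsection*{Polyconvexity and the two-point case}

For $X\in\mathbb R^{n\times m}$ let $\Phi(X)$ be the vector of all minors of $X$ of all orders, including the entries of $X$. A function $f\in C^1(\mathbb R^{n\times m})$ is \emph{strictly polyconvex} if $f=g\circ\Phi$ with $g\in C^1$ strictly convex on the space in which $\Phi$ takes its values. The question, posed in \cite{DDKT} for $n,m\ge2$, is whether for such $f$
\begin{equation}\label{eq:question}
(K_f\cap\bar B_R(0))^{dc}=K_f\cap\bar B_R(0)\qquad\text{for all } R>0.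
\end{equation}
The simplest way in which a hull could be larger is that two distinct points of $K_f$ differ by an element of $\Lambda_{dc}$. An elementary argument shows that this never happens.

\begin{proposition}\label{prop:twopoint}
Let $f$ be strictly polyconvex. If $A,A'\in K_f$ and $A'-A\in\Lambda_{dc}$, then $A=A'$.
\end{proposition}

\begin{proof}
Let $X,X'$ be the first blocks and $A'-A=(a\otimes\eta;Q;S)$. If $a=0$, then $X=X'$ and so $A=A'$. Suppose $a\ne0$. Every minor is affine in $\lambda$ along $X+\lambda\, a\otimes\eta$: expand by multilinearity in the columns; a term containing two columns proportional to the same vector vanishes. So $\lambda\mapsto\Phi(X+\lambda\,a\otimes\eta)$ is affine, and it is injective because $\Phi$ contains the entries. Hence $\lambda\mapsto f(X+\lambda\,a\otimes\eta)$ is strictly convex, and comparing its derivatives at $0$ and $1$ gives $\langle Df(X')-Df(X),a\otimes\eta\rangle>0$. But this number equals $\langle Q,a\otimes\eta\rangle=a\cdot Q\eta=0$, a contradiction.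
\end{proof}

For strictly convex $f$ the equality holds.

\begin{theorem}\label{thm:convex}
Let $n,m\ge1$ and let $f\in C^1(\mathbb R^{n\times m})$ be strictly convex. Then \eqref{eq:question} holds.
\end{theorem}

Both facts suggest that \eqref{eq:question} might hold in general. It does not.

\begin{theorem}\label{thm:main}
Let $n\ge6$ and $m\ge2$. There is $f=g\circ\Phi\in C^\infty(\mathbb R^{n\times m})$ with $g\in C^\infty$ uniformly convex (so $f$ is strictly polyconvex) such that for every $R\ge131$
\[
(K_f\cap\bar B_R(0))^{dc}\ne K_f\cap\bar B_R(0).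
\]
One can also have $f\ge1$ everywhere; then the conclusion holds for all sufficiently large $R$.
\end{theorem}

So the equality \eqref{eq:question} fails already for $m=2$, $n=6$. Our configuration uses six rows, and we do not settle the range $2\le n\le5$.

\subsection*{Outline}

By Proposition~\ref{prop:twopoint} the hull cannot be enlarged by a single segment joining two points of $K_f$. We therefore look for a finite subset of $K_f$, necessarily without $\Lambda_{dc}$-connections, whose hull contains a point outside $K_f$. Section~\ref{sec:convex} proves Theorem~\ref{thm:convex}; the proof rests on a single quadratic function $E$, whose sign is not controlled in the polyconvex case. In Section~\ref{sec:lift} we map $N\times2$ matrices into $\mathbb R^{(2n+m)\times m}$ so that rank-one directions go into $\Lambda_{dc}$. On the image $E$ vanishes between any two points, and the task becomes a finite list of conditions on a set of $N\times 2$ matrices. A four-point model shows the hull mechanism, and its failure shows which further conditions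 have to be met. Section~\ref{sec:interp} shows that finitely many inequalities are all that is needed to produce $f$. Sections~\ref{sec:config} and~\ref{sec:ineq} give the sixteen matrices and check the conditions, and Section~\ref{sec:proof} concludes.

\section{The convex case}\label{sec:convex}

\begin{proof}[Proof of Theorem~\ref{thm:convex}]
Put $K=K_f\cap\bar B_R(0)$, a compact set, and let $A=(X;Y;Z)\in K^{dc}$. Since $A'\mapsto|A'|-R$ is convex and nonpositive on $K$, we have $|A|\le R$. Let
\[
A_0:=(X;\,Df(X);\,X^TDf(X)-f(X)\,\mathrm{Id}_m)\in K_f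
\]
be the point of $K_f$ with the same first block as $A$. We show $A=A_0$. For $A'=(X';Y';Z')$ set
\[
E(A'):=\langle X'-X,\;Y'-Df(X)\rangle .
\]
Along $B=(a\otimes\eta;Q;S)\in\Lambda_{dc}$ the function $\lambda\mapsto E(A'+\lambda B)$ is a polynomial of degree at most two, and the coefficient of $\lambda^2$ is $\langle a\otimes\eta,Q\rangle=a\cdot Q\eta=0$. So $E$ and $-E$ are $\Lambda_{dc}$-convex.

Since $f$ is strictly convex, adding the inequalities $f(X')>f(X)+\langle Df(X),X'-X\rangle$ and $f(X)>f(X')+\langle Df(X'),X-X'\rangle$ gives $\langle X'-X,Df(X')-Df(X)\rangle>0$ for $X'\ne X$. Hence on $K$ we have $E\ge0$, with $E(A')>0$ whenever $X'\ne X$, that is, whenever $A'\ne A_0$.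

Let $r>0$. The set $\{A'\in K:|A'-A_0|\ge r\}$ is compact (possibly empty) and $E>0$ on it, so there is $C_r\ge0$ with $|A'-A_0|\le C_rE(A')$ on this set. Since $E\ge0$ on $K$, it follows that
\[
|A'-A_0|-r-C_rE(A')\le0\qquad\text{for all }A'\in K .
\]
The left side is a $\Lambda_{dc}$-convex function of $A'$, so it is nonpositive at $A$ too. But $E(A)=0$, because $A$ has first block $X$. Thus $|A-A_0|\le r$ for every $r>0$. Hence $A=A_0\in K_f$, and $|A|\le R$.
\end{proof}

The proof rests on strict monotonicity of $Df$. A strictly polyconvex function gives less. Suppose $m=2$ for simplicity and write $X=(x|y)$ by columns. The gradient inequality for $g$ at $\Phi(X_0)$, with $X_0=(x_0|y_0)$ and $X\ne X_0$, gives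
\begin{equation}\label{eq:polygrad}
f(X)>f(X_0)+\langle Df(X_0),X-X_0\rangle+\omega(x-x_0,\,y-y_0)
\end{equation}
for some alternating bilinear form $\omega=\omega_{X_0}$ on $\mathbb R^n$. Indeed, the $2\times2$ minors of $X$ minus those of $X_0$ are the minors of $X-X_0$ plus terms linear in $X-X_0$. So $\langle\nabla g(\Phi(X_0)),\Phi(X)-\Phi(X_0)\rangle$ is a linear function of $X-X_0$ plus a form $\omega(x-x_0,y-y_0)$, and by the chain rule the linear function is $\langle Df(X_0),\cdot\rangle$. If one adds \eqref{eq:polygrad} to the inequality with the two points exchanged, one obtains only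
\[
\langle X-X_0,\,Df(X)-Df(X_0)\rangle>(\omega_{X_0}+\omega_X)(x-x_0,\,y-y_0),
\]
and the right side may be negative. This is the room in which the counterexample lives.

\section{Lifting rank-one directions into the wave cone}\label{sec:lift}

\subsection*{The lift}

In two dimensions a rotated gradient is divergence free: if $m=2$ and
\[
J=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad (x|y)J^T=(-y\,|\,x),
\]
then each row of $Du\,J^T$ is $(-\partial_2u_i,\partial_1u_i)$, which is divergence free. The same is true after multiplication on the left by a constant matrix $q$. So whenever $X=Du$, the field $(X;\,qXJ^T;\,\text{const})$ satisfies all the constraints. This suggests the following map.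

Fix $N\ge2$, a symmetric matrix $q\in\mathbb R^{N\times N}$, a number $c\in\mathbb R$, and $n\ge N$, $m\ge2$. A bar denotes padding by zeros: for $X\in\mathbb R^{N\times2}$, the matrix $\bar X\in\mathbb R^{n\times m}$ has $X$ in the upper left corner and zeros elsewhere, and similarly for $\mathbb R^{2\times2}\to\mathbb R^{m\times m}$, $\mathbb R^N\to\mathbb R^n$, $\mathbb R^2\to\mathbb R^m$. Define
\[
\widetilde X:=\bigl(\bar X;\ \overline{qXJ^T};\ c\,\overline{J^T}\bigr)\in\mathbb R^{(2n+m)\times m},\qquad X\in\mathbb R^{N\times2}.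
\]
This is an affine function of $X$.

\begin{lemma}\label{lem:lift}
\begin{enumerate}
\item[(i)] If $X-X'$ has rank one, then $\widetilde X-\widetilde{X'}\in\Lambda_{dc}$.
\item[(ii)] For all $X,X'\in\mathbb R^{N\times2}$ we have $\langle qXJ^T,X\rangle=0$ and $\langle qXJ^T-qX'J^T,\,X-X'\rangle=0$.
\item[(iii)] Let $f\in C^1(\mathbb R^{n\times m})$. If $X^TqX=c\,\mathrm{Id}_2$, $f(\bar X)=0$ and $Df(\bar X)=\overline{qXJ^T}$, then $\widetilde X\in K_f$.
\item[(iv)] If $P\in\mathbb R^{N\times 2}$ and $P^TqP\ne c\,\mathrm{Id}_2$, then $\widetilde P\notin K_f$ for every $f\in C^1(\mathbb R^{n\times m})$.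
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Write $X-X'=a\otimes\eta=a\eta^T$ with $|\eta|=1$. The blocks of $\widetilde X-\widetilde{X'}$ are $\bar a\otimes\bar\eta$, then $\overline{qa\,(J\eta)^T}$, then $0$. The second block sends $\bar\eta$ to $(J\eta\cdot\eta)\,\overline{qa}=0$.

(ii) $\langle qXJ^T,X\rangle=\mathrm{tr}(JX^TqX)=0$, the trace of a skew times a symmetric matrix. The second identity is the first one for $X-X'$.

(iii) $\bar X^TDf(\bar X)-f(\bar X)\,\mathrm{Id}_m=\overline{X^TqXJ^T}=c\,\overline{J^T}$.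

(iv) Suppose $\widetilde P\in K_f$. A point of $K_f$ is determined by its first block, here $\bar P$, so $Df(\bar P)=\overline{qPJ^T}$. The upper left $2\times2$ part of the third block gives $P^TqPJ^T-f(\bar P)\,\mathrm{Id}_2=cJ^T$. Multiplying by $J$ on the right,
\[
P^TqP-c\,\mathrm{Id}_2=f(\bar P)\,J .
\]
The left side is symmetric and the right side antisymmetric, so both vanish, contrary to assumption.
\end{proof}

Part (iv) needs no information about $f$ at $\bar P$. Part (ii) says that along the lift the quantity $E$ of Section~\ref{sec:convex} vanishes between any two points, so no two distinct lifted points can lie on $K_f$ for a strictly convex $f$. Note also that constancy of the third block on a set leaves little choice: if $X^TqXJ^T-f(\bar X)\mathrm{Id}_2$ is constant, then, again by separating symmetric and antisymmetric parts after multiplication by $J$, both $X^TqX$ and $f(\bar X)$ are constant. Since adding a constant to $f$ only translates $K_f$, the normalization $f(\bar X)=0$ is harmless.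

\subsection*{What has to be found}

We look for a finite set $\mathcal X\subset\mathbb R^{N\times2}$, a symmetric $q$, a number $c$ and a matrix $P\in\mathbb R^{N\times2}$ such that:
\begin{enumerate}
\item[(H1)] $X^TqX=c\,\mathrm{Id}_2$ for all $X\in\mathcal X$;
\item[(H2)] for every $X_0=(x_0|y_0)\in\mathcal X$ there is an alternating bilinear form $\omega_{X_0}$ on $\mathbb R^N$ with
\[
\langle qX_0J^T,X-X_0\rangle+\omega_{X_0}(x-x_0,\,y-y_0)<0\qquad\text{for all }X=(x|y)\in\mathcal X\setminus\{X_0\};
\]
\item[(H3)] $P^TqP\ne c\,\mathrm{Id}_2$, but $F(\widetilde P)\le0$ for every $\Lambda_{dc}$-convex $F$ that is nonpositive on $\{\widetilde X:X\in\mathcal X\}$.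
\end{enumerate}
Condition (H2) is what \eqref{eq:polygrad} requires of an $f$ with $f(\bar X)=0$ and $Df(\bar X)=\overline{qXJ^T}$ on $\mathcal X$, when $n=N$ and $m=2$. In Section~\ref{sec:interp} we show that it is also sufficient for the existence of such an $f$, for all $n\ge N$ and $m\ge2$. Then (H1) and Lemma~\ref{lem:lift}(iii) put the points $\widetilde X$, $X\in\mathcal X$, on $K_f$, while (H3) and Lemma~\ref{lem:lift}(iv) give a point of the hull outside $K_f$.

By Lemma~\ref{lem:lift}(ii), adding (H2) for two distinct points $X,X_0$ gives $\omega_{X_0}(x-x_0,y-y_0)+\omega_X(x-x_0,y-y_0)<0$. So the $2\times2$ minors must do real work for every pair.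

\subsection*{A four-point model for the hull}

A set without connections can have a nontrivial hull through the following mechanism. By Lemma~\ref{lem:lift}(i), $X\mapsto F(\widetilde X)$ is convex along rank-one lines. On diagonal matrices $\mathrm{diag}(x,y)$, which we identify with points $(x,y)$ of the plane, the coordinate directions have rank one. Let $T(x,y)=(-y,x)$ and
\[
A_1=(1,3),\quad C_1=(1,1),\qquad A_k=T^{k-1}A_1,\quad C_k=T^{k-1}C_1,
\]
with indices mod $4$. No two of the points $(1,3),(-3,1),(-1,-3),(3,-1)$, which are $A_1,\dots,A_4$, lie on a common line parallel to an axis. But $C_1=\frac12A_1+\frac12C_4$ along a vertical segment, and applying powers of $T$, $C_k=\frac12A_k+\frac12C_{k-1}$ along segments parallel to the axes (Figure~\ref{fig:pinwheel}). If $F$ is convex along horizontal and vertical lines and $F(A_k)\le0$ for all $k$, then $\mu:=\max_kF(C_k)$ satisfies $F(C_k)\le\frac12\cdot0+\frac12\mu$ for every $k$. Hence $\mu\le\mu/2$, that is, $\mu\le0$.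

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\draw[gray!60] (-3.8,0)--(3.8,0);
\draw[gray!60] (0,-3.8)--(0,3.8);
\draw[thick] (1,3)--(1,-1);
\draw[thick] (-3,1)--(1,1);
\draw[thick] (-1,-3)--(-1,1);
\draw[thick] (3,-1)--(-1,-1);
\fill (1,3) circle (3pt) node[right] {$A_1$};
\fill (-3,1) circle (3pt) node[above] {$A_2$};
\fill (-1,-3) circle (3pt) node[left] {$A_3$};
\fill (3,-1) circle (3pt) node[below] {$A_4$};
\draw[fill=white] (1,1) circle (3pt) node[above right] {$C_1$};
\draw[fill=white] (-1,1) circle (3pt) node[above left] {$C_2$};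
\draw[fill=white] (-1,-1) circle (3pt) node[below left] {$C_3$};
\draw[fill=white] (1,-1) circle (3pt) node[below right] {$C_4$};
\end{tikzpicture}
\caption{No two of the four points $A_k$ are joined by a segment parallel to an axis. Each corner $C_k$ of the square is the midpoint of the axis-parallel segment $[A_k,C_{k-1}]$. A function that is convex along the axis directions and nonpositive at the $A_k$ is therefore nonpositive at the $C_k$.}
\label{fig:pinwheel}
\end{figure}

In matrix form, $T$ is $X\mapsto OXJ^T$ with $O$ the exchange of the two rows. This model, with $N=2$, does not give a counterexample, and the way it fails is informative. For $X=\mathrm{diag}(x,y)$ the matrix $X^TqX$ has diagonal entries $q_{11}x^2,\ q_{22}y^2$ and off-diagonal entry $q_{12}xy$. As $x^2$ and $y^2$ each take the values $1$ and $9$ on the $A_k$, and $xy\ne0$ there, (H1) forces $q=0$, $c=0$, and then (H3) is impossible. With $q=0$, moreover, (H2) would ask that $\omega_{A_1}$, a multiple of the determinant, be negative on all differences $A_k-A_1$. But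 $A_2-A_1=(-4,-2)$ and $A_4-A_1=(2,-4)$ have determinants $8$ and $-8$. More rows leave more room for $q$ and provide more minors. The configuration of Section~\ref{sec:config} keeps the mechanism, with one additional lamination step, and uses six rows.

\section{From finitely many inequalities to an integrand}\label{sec:interp}

\begin{proposition}\label{prop:interp}
Let $\mathcal X\subset\mathbb R^{N\times2}$ be finite and nonempty and satisfy \textup{(H2)}, and let $n\ge N$, $m\ge2$. There is a uniformly convex $g\in C^\infty$ such that $f=g\circ\Phi\in C^\infty(\mathbb R^{n\times m})$ satisfies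
\[
f(\bar X)=0,\qquad Df(\bar X)=\overline{qXJ^T}\qquad\text{for all }X\in\mathcal X .
\]
Moreover $g$ is bounded below.
\end{proposition}

The idea is to take for $g$ the maximum of the affine functions of $\Phi$ provided by (H2), smoothed and made uniformly convex without changing values and gradients at the given points.

\begin{proof}
Enumerate $\mathcal X=\{X_{(1)},\dots,X_{(k)}\}$. For $W\in\mathbb R^{n\times m}$ let
\[
L_i(W)=\bigl\langle\overline{qX_{(i)}J^T},\,W-\bar X_{(i)}\bigr\rangle+\omega_{X_{(i)}}(\alpha,\beta),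
\]
where $\alpha,\beta\in\mathbb R^N$ are the first $N$ entries of the first and second columns of $W-\bar X_{(i)}$. The last term is a linear combination of $2\times2$ minors of $W-\bar X_{(i)}$. Each of these is a $2\times2$ minor of $W$ plus an affine function of the entries of $W$. Hence $L_i=\ell_i\circ\Phi$ for some affine function $\ell_i$. The last term is also quadratic in $W-\bar X_{(i)}$. So $L_i(\bar X_{(i)})=0$ and $DL_i(\bar X_{(i)})=\overline{qX_{(i)}J^T}$. Condition (H2) says $L_i(\bar X_{(j)})<0$ for $j\ne i$. With $\Phi_i:=\Phi(\bar X_{(i)})$ this gives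
\begin{equation}\label{eq:separated}
\ell_i(\Phi_i)=0,\qquad \ell_j(\Phi_i)<0\quad(j\ne i).
\end{equation}

The function $\max_j\ell_j$ is convex, and by \eqref{eq:separated} it coincides with $\ell_i$ near $\Phi_i$; so it already has the right value and gradient at each $\Phi_i$. In general it is not smooth, and it is not strictly convex. To gain uniform convexity we shall add $\epsilon|\varphi|^2$; to keep values and gradients we first subtract from $\ell_i$ the linearization of $\epsilon|\varphi|^2$ at $\Phi_i$. For $\epsilon>0$ let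
\[
\ell_i^\epsilon(\varphi)=\ell_i(\varphi)-\epsilon|\Phi_i|^2-2\epsilon\langle\Phi_i,\varphi-\Phi_i\rangle,
\qquad\text{so that}\qquad
\ell_i^\epsilon(\varphi)+\epsilon|\varphi|^2=\ell_i(\varphi)+\epsilon|\varphi-\Phi_i|^2 .
\]
Let $j\ne i$. Evaluating this identity and its analogue for $j$ at $\varphi=\Phi_i$, and subtracting,
\[
\ell_i^\epsilon(\Phi_i)-\ell_j^\epsilon(\Phi_i)=-\ell_j(\Phi_i)-\epsilon|\Phi_i-\Phi_j|^2,
\]
which is positive for all $i\ne j$ if $\epsilon$ is small. Fix such an $\epsilon$. By continuity there is $\rho>0$ such that $\max_j\ell_j^\epsilon=\ell_i^\epsilon$ on the ball of radius $2\rho$ about $\Phi_i$, for each $i$. Let $h$ be the convolution of $\max_j\ell_j^\epsilon$ with a nonnegative even smooth kernel of integral one supported in the ball of radius $\rho$. Then $h$ is smooth and convex. Since convolution with an even kernel of integral one preserves affine functions, $h=\ell_i^\epsilon$ on the ball of radius $\rho$ about $\Phi_i$.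

Put $g=h+\epsilon|\cdot|^2$. Then $g\in C^\infty$ and $D^2g\ge2\epsilon\,\mathrm{Id}$, so $g$ is uniformly convex. Since $h$ lies above one of its tangent affine functions, $g$ is bounded below. Near $\Phi_i$ we have $g=\ell_i+\epsilon|\cdot-\Phi_i|^2$, so $g(\Phi_i)=0$ and $\nabla g(\Phi_i)=\nabla\ell_i$. By the chain rule $f=g\circ\Phi$ satisfies $f(\bar X_{(i)})=0$ and $Df(\bar X_{(i)})=D(\ell_i\circ\Phi)(\bar X_{(i)})=DL_i(\bar X_{(i)})=\overline{qX_{(i)}J^T}$.
\end{proof}

\section{Sixteen matrices in $\mathbb R^{6\times2}$}\label{sec:config}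

From now on $N=6$, $c=11$, $e_1,\dots,e_6$ is the standard basis of $\mathbb R^6$, and
\[
q=\mathrm{diag}(8,8,8,8)\oplus\begin{pmatrix}-29&24\\24&-29\end{pmatrix}.
\]

\subsection*{Symmetries}

We build in a symmetry group that preserves everything. It will cut the inequalities (H2) down to those at a single base point and will turn the hull computation into the argument of the four-point model. For $s,t\in\{\pm1\}$ let
\[
\Sigma_{s,t}=\mathrm{diag}(s,s,t,t,1,1),\qquad
O u=(-u_4,\,-u_3,\,u_1,\,u_2,\,-u_6,\,-u_5)\quad(u\in\mathbb R^6),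
\]
and
\[
TX:=OXJ^T=(-Oy\,|\,Ox)\qquad\text{for }X=(x|y).
\]
Both $\Sigma_{s,t}$ and $O$ are signed permutations. Each preserves the span of $e_1,\dots,e_4$, where $q$ is $8$ times the identity. On the span of $e_5,e_6$, $\Sigma_{s,t}$ is the identity and $O$ is minus the exchange of coordinates, which preserves the lower block of $q$. So
\[
\Sigma_{s,t}^Tq\,\Sigma_{s,t}=q,\qquad O^TqO=q,\qquad O\,\Sigma_{s,t}=\Sigma_{t,s}\,O ,
\]
the last because $O$ exchanges the coordinate pairs $\{1,2\}$ and $\{3,4\}$. Let $\mathcal G$ be the group of linear maps of $\mathbb R^{6\times 2}$ generated by $T$ and the maps $X\mapsto\Sigma_{s,t}X$. Each $\gamma\in\mathcal G$ has the form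
\begin{equation}\label{eq:gamma}
\gamma X=O_\gamma XJ_\gamma,\qquad O_\gamma\text{ a signed permutation with }O_\gamma^TqO_\gamma=q,\quad J_\gamma\text{ a power of }J.
\end{equation}
In particular $\mathcal G$ is finite, and its elements map rank-one matrices to rank-one matrices.

\subsection*{The points}

The columns of the following matrices are written in coordinates.

\begin{center}
\renewcommand{\arraystretch}{1.15}
\begin{tabular}{c|c|c}
 & first column $x$ & second column $y$\\ \hline
$X_1$ & $(1,0,0,-2,-1,0)$ & $(-1,4,-1,4,0,-3)$\\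
$X_2$ & $(4,-1,1,-4,-3,0)$ & $(2,0,1,0,0,1)$\\
$X_3$ & $(0,1,-2,0,1,0)$ & $(4,-1,4,-1,0,3)$\\
$X_4$ & $(-1,4,-4,1,3,0)$ & $(0,2,0,1,0,-1)$\\ \hline
$U$ & $(1,0,0,-2,-1,0)$ & $(0,2,0,2,0,-1)$\\
$TU$ & $(2,0,0,-2,-1,0)$ & $(2,0,1,0,0,1)$\\
$P$ & $(1,0,0,-2,-1,0)$ & $(1,0,1,0,0,1)$
\end{tabular}
\end{center}

The map $T$ permutes $X_1,\dots,X_4$ cyclically. Indeed, applying $O$ to the columns in the table,
\begin{align*}
TX_1&=\bigl(-(-4,1,-1,4,3,0)\,\big|\,(2,0,1,0,0,1)\bigr)=X_2,\\
TX_2&=\bigl(-(0,-1,2,0,-1,0)\,\big|\,(4,-1,4,-1,0,3)\bigr)=X_3,\\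
TX_3&=\bigl(-(1,-4,4,-1,-3,0)\,\big|\,(0,2,0,1,0,-1)\bigr)=X_4,\\
TX_4&=\bigl(-(-1,0,0,2,1,0)\,\big|\,(-1,4,-1,4,0,-3)\bigr)=X_1,\\
TU&=\bigl(-(-2,0,0,2,1,0)\,\big|\,(2,0,1,0,0,1)\bigr),\quad\text{as listed}.
\end{align*}
Put $X_k^{s,t}:=\Sigma_{s,t}X_k$. Since $O\Sigma_{s,t}=\Sigma_{t,s}O$,
\begin{equation}\label{eq:labels}
T X_k^{s,t}=X_{k+1}^{t,s}\quad(k\bmod4),\qquad \Sigma_{s',t'}X_k^{s,t}=X_k^{s's,\,t't}.
\end{equation}
Hence the $\mathcal G$-orbit of $X_1$ is
\[
\mathcal X:=\{X_k^{s,t}:\ k=1,\dots,4,\ s,t\in\{\pm1\}\}.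
\]

\subsection*{Condition (H1), and the exclusion of $P$}

Let $X_1=(p\,|\,r)$, with $p=(1,0,0,-2,-1,0)$ and $r=(-1,4,-1,4,0,-3)$. Then
\begin{equation}\label{eq:qpqr}
qp=(8,0,0,-16,29,-24),\qquad qr=(-8,32,-8,32,-72,87),
\end{equation}
and
\[
p^Tqp=8+32-29=11,\qquad p^Tqr=-8-64+72=0,\qquad r^Tqr=8+128+8+128-261=11 .
\]
So $X_1^TqX_1=11\,\mathrm{Id}_2$. By \eqref{eq:gamma}, $(\gamma X_1)^Tq(\gamma X_1)=J_\gamma^T(11\,\mathrm{Id}_2)J_\gamma=11\,\mathrm{Id}_2$. Thus (H1) holds on $\mathcal X$ with $c=11$. The first column of $P$ is $p$, so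
\begin{equation}\label{eq:PqP}
(P^TqP)_{12}=(qp)\cdot(1,0,1,0,0,1)=8-24=-16\ne0 .
\end{equation}

\subsection*{The hull}

The table gives the two laminar relations
\begin{equation}\label{eq:laminar}
U=\tfrac12X_1+\tfrac12P,\qquad P=\tfrac34\,TU+\tfrac14\,\Sigma_{-1,1}TU .
\end{equation}
Both splittings are along rank-one segments:
\[
X_1-P=\bigl(0\,\big|\,(-2,4,-2,4,0,-4)\bigr),\qquad TU-\Sigma_{-1,1}TU=(4e_1\,|\,4e_1).
\]
In the four-point model, $C_k$ was the midpoint of $A_k$ and another point $C_{k-1}$ of its own orbit. Here $U$ is the midpoint of $X_1$ and $P$, and $P$ in turn is a rank-one combination of two points of the orbit of $U$, supplied by $T$ and by a reflection.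

\begin{lemma}\label{lem:hull}
Let $n\ge6$, $m\ge2$. If $F$ is $\Lambda_{dc}$-convex and $F(\widetilde X)\le0$ for all $X\in\mathcal X$, then $F(\widetilde P)\le0$.
\end{lemma}

\begin{proof}
Let $\mu=\max_{\gamma\in\mathcal G}F(\widetilde{\gamma P})$. Let $\gamma\in\mathcal G$. Applying $\gamma$ to \eqref{eq:laminar},
\[
\gamma U=\tfrac12\gamma X_1+\tfrac12\gamma P,\qquad \gamma P=\tfrac34\,\gamma TU+\tfrac14\,\gamma\Sigma_{-1,1}TU,
\]
again along rank-one segments. The lift is affine and sends these segments to segments in directions of $\Lambda_{dc}$, by Lemma~\ref{lem:lift}(i), so $F$ is convex along the lifted segments. Since $\gamma X_1\in\mathcal X$, the first relation gives $F(\widetilde{\gamma U})\le\frac12\mu$, and this holds for every $\gamma$. In the second relation $\gamma T$ and $\gamma\Sigma_{-1,1}T$ belong to $\mathcal G$, so $F(\widetilde{\gamma P})\le\max_{\gamma'\in\mathcal G}F(\widetilde{\gamma'U})\le\frac12\mu$. Therefore $\mu\le\mu/2$, that is, $\mu\le0$.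
\end{proof}

With \eqref{eq:PqP} this proves (H3).

\section{The inequalities (H2)}\label{sec:ineq}

\begin{lemma}\label{lem:H2}
The set $\mathcal X$ consists of $16$ distinct matrices and satisfies \textup{(H2)}.
\end{lemma}

\begin{proof}
\emph{Reduction to $X_0=X_1$.} Suppose $\omega=\omega_{X_1}$ satisfies (H2) at $X_1$. Let $X_0\in\mathcal X$ and choose $\gamma\in\mathcal G$ with $X_0=\gamma X_1$. Set $\omega_{X_0}(a,b):=\omega(O_\gamma^{-1}a,O_\gamma^{-1}b)$. Since $J_\gamma$ is orthogonal and commutes with $J^T$,
\[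
\langle q(\gamma X)J^T,\gamma X'\rangle=\langle O_\gamma^TqO_\gamma\,XJ^TJ_\gamma,\,X'J_\gamma\rangle=\langle qXJ^T,X'\rangle .
\]
Since $\det J_\gamma=1$, passing from $(a|b)$ to $(a|b)J_\gamma$ does not change the value of an alternating form on the two columns. Hence the left side of (H2) at $X_0$, evaluated at $\gamma X$, equals the left side at $X_1$, evaluated at $X$. As $\gamma$ permutes $\mathcal X$ and takes $X_1$ to $X_0$, (H2) holds at $X_0$.

\emph{Set-up at $X_1=(p|r)$.} Let $\omega$ be the alternating form with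
\[
\begin{aligned}
&\omega(e_1,e_2)=-\tfrac12,&&\omega(e_3,e_4)=\tfrac12,&&\omega(e_1,e_5)=12,&&\omega(e_1,e_6)=-4,\\
&\omega(e_2,e_6)=16,&&\omega(e_3,e_5)=-4,&&\omega(e_4,e_5)=-16,&&\omega(e_4,e_6)=8,
\end{aligned}
\]
and value $0$ on all other pairs $(e_i,e_j)$, $i<j$. For $X=(x|y)=X_k^{s,t}$ put $\alpha=x-p$, $\beta=y-r$ and
\[
\tau:=-\langle qX_1J^T,X-X_1\rangle,\qquad V:=\tau-\omega(\alpha,\beta).
\]
We must show $V>0$ for $X\neq X_1$. By Lemma~\ref{lem:lift}(ii) and $qX_1J^T=(-qr\,|\,qp)$, we have $\tau=-\langle qX_1J^T,X\rangle=(qr)\cdot x-(qp)\cdot y$. In the table the sixth entry of every $x$ and the fifth entry of every $y$ are zero, and the $\Sigma_{s,t}$ do not change this. So \eqref{eq:qpqr} gives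
\[
\tau=-8x_1+32x_2-8x_3+32x_4-72x_5-8y_1+16y_4+24y_6 .
\]
Similarly $\alpha_6=\beta_5=0$, and with $m_{ij}:=\alpha_i\beta_j-\alpha_j\beta_i$,
\[
\omega(\alpha,\beta)=-\tfrac12m_{12}+\tfrac12m_{34}-\alpha_5\,\rho+\beta_6\,\sigma,
\qquad
\begin{aligned}
\rho&:=12\beta_1-4\beta_3-16\beta_4,\\
\sigma&:=-4\alpha_1+16\alpha_2+8\alpha_4 .
\end{aligned}
\]
We use $s^2=t^2=1$ throughout.

\smallskip
\emph{Case $k=1$.} Here $x=(s,0,0,-2t,-1,0)$, $y=(-s,4s,-t,4t,0,-3)$, and
\[
\alpha=(s-1,0,0,2-2t,0,0),\qquad \beta=(1-s,\,4s-4,\,1-t,\,4t-4,\,0,0).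
\]
We get
\begin{align*}
\tau&=-8s-64t+72+8s+64t-72=0,\\
m_{12}&=4(s-1)^2=8(1-s),\qquad m_{34}=-2(1-t)^2=-4(1-t).
\end{align*}
As $\alpha_5=\beta_6=0$, $\omega(\alpha,\beta)=-4(1-s)-2(1-t)$ and
\[
V=4(1-s)+2(1-t),
\]
which is positive unless $s=t=1$.

\smallskip
\emph{Case $k=2$.} Here $x=(4s,-s,t,-4t,-3,0)$, $y=(2s,0,t,0,0,1)$, and
\[
\alpha=(4s-1,\,-s,\,t,\,2-4t,\,-2,\,0),\qquad \beta=(2s+1,\,-4,\,t+1,\,-4,\,0,\,4).
\]
We get
\begin{align*}
\tau&=-32s-32s-8t-128t+216-16s+24=240-80s-136t,\\
m_{12}&=-4(4s-1)+s(2s+1)=6-15s,\\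
m_{34}&=-4t-(2-4t)(t+1)=2-2t,\\
\rho&=12(2s+1)-4(t+1)+64=72+24s-4t,\\
\sigma&=-4(4s-1)-16s+8(2-4t)=20-32s-32t.
\end{align*}
Hence
\[
\omega(\alpha,\beta)=-\tfrac12(6-15s)+(1-t)+2\rho+4\sigma=222-\tfrac{145}{2}s-137t,
\]
\[
V=18-\tfrac{15}2s+t\ \ge\ \tfrac{19}2 .
\]

\smallskip
\emph{Case $k=3$.} Here $x=(0,s,-2t,0,1,0)$, $y=(4s,-s,4t,-t,0,3)$, and
\[
\alpha=(-1,\,s,\,-2t,\,2,\,2,\,0),\qquad \beta=(4s+1,\,-s-4,\,4t+1,\,-t-4,\,0,\,6).
\]
We get
\begin{align*}
\tau&=32s+16t-72-32s-16t+72=0,\\
m_{12}&=(s+4)-s(4s+1)=0,\qquad m_{34}=2t(t+4)-2(4t+1)=0,\\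
\rho&=12(4s+1)-4(4t+1)+16(t+4)=72+48s,\\
\sigma&=4+16s+16=20+16s.
\end{align*}
Hence $\omega(\alpha,\beta)=-2(72+48s)+6(20+16s)=-24$ and $V=24$.

\smallskip
\emph{Case $k=4$.} Here $x=(-s,4s,-4t,t,3,0)$, $y=(0,2s,0,t,0,-1)$, and
\[
\alpha=(-s-1,\,4s,\,-4t,\,t+2,\,4,\,0),\qquad \beta=(1,\,2s-4,\,1,\,t-4,\,0,\,2).
\]
We get
\begin{align*}
\tau&=8s+128s+32t+32t-216+16t-24=-240+136s+80t,\\
m_{12}&=-(s+1)(2s-4)-4s=2-2s,\\
m_{34}&=-4t(t-4)-(t+2)=-6+15t,\\
\rho&=12-4-16(t-4)=72-16t,\\
\sigma&=4(s+1)+64s+8(t+2)=20+68s+8t.
\end{align*}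
Hence
\[
\omega(\alpha,\beta)=-(1-s)+\tfrac12(-6+15t)-4\rho+2\sigma=-252+137s+\tfrac{175}2t,
\]
\[
V=12-s-\tfrac{15}2t\ \ge\ \tfrac72 .
\]

\smallskip
\emph{Conclusion.} We have $V>0$ for all labels $(k,s,t)\ne(1,1,1)$. In particular (H2) holds at $X_1$, and by the reduction it holds at every $X_0\in\mathcal X$.

\emph{Distinctness.} Since $V=0$ at $X_1$, we have $X_k^{s,t}=X_1$ only for $(k,s,t)=(1,1,1)$. By \eqref{eq:labels}, $T$ and the $\Sigma_{s',t'}$ act on matrices compatibly with the permutations $(k,s,t)\mapsto(k+1,t,s)$ and $(k,s,t)\mapsto(k,s's,t't)$ of the sixteen labels, and any label can be carried to $(1,1,1)$ by a composition of these permutations. Suppose two different labels gave the same matrix. Apply a composition that carries one of them to $(1,1,1)$. It carries the other to a label different from $(1,1,1)$, and the two new labels again give the same matrix, which is $X_1$. This is impossible.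
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $n\ge6$, $m\ge2$, and let $f=g\circ\Phi$ be the function given by Proposition~\ref{prop:interp} for the set $\mathcal X$, which satisfies (H2) by Lemma~\ref{lem:H2}. By (H1) and Lemma~\ref{lem:lift}(iii), $\widetilde X\in K_f$ for all $X\in\mathcal X$.

\emph{Norms.} From the table and \eqref{eq:qpqr},
\[
|X_1|^2=6+43=49,\qquad |qX_1J^T|^2=|qp|^2+|qr|^2=1737+14929=16666,\qquad |11J^T|^2=242,
\]
so $|\widetilde{X_1}|^2=16957<17161=131^2$. An $O_\gamma$ as in \eqref{eq:gamma} is orthogonal and satisfies $O_\gamma^TqO_\gamma=q$, hence commutes with $q$. Therefore $|q(\gamma X_1)J^T|=|qX_1J^T|$ and $|\gamma X_1|=|X_1|$. All sixteen lifts have the same norm and lie in $K_f\cap\bar B_R(0)$ for $R\ge131$.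

\emph{Conclusion.} Let $R\ge131$. If $F$ is $\Lambda_{dc}$-convex and nonpositive on $K_f\cap\bar B_R(0)$, then it is nonpositive at the sixteen lifts, and $F(\widetilde P)\le0$ by Lemma~\ref{lem:hull}. Thus $\widetilde P\in(K_f\cap\bar B_R(0))^{dc}$. On the other hand $\widetilde P\notin K_f$, by \eqref{eq:PqP} and Lemma~\ref{lem:lift}(iv). So the hull is strictly larger than $K_f\cap\bar B_R(0)$.

\emph{Positivity.} By Proposition~\ref{prop:interp}, $g$ is bounded below. Choose $\kappa>0$ with $f+\kappa\ge1$. The function $f+\kappa=(g+\kappa)\circ\Phi$ is again of the required form, and $K_{f+\kappa}=K_f-D$ with $D=(0;0;\kappa\,\mathrm{Id}_m)$. The points $\widetilde X-D$, $X\in\mathcal X$, lie in $K_{f+\kappa}$. Since $\overline{J^T}$ is orthogonal to $\mathrm{Id}_m$, they have squared norm $16957+m\kappa^2$. Let $R^2\ge16957+m\kappa^2$. If $F$ is $\Lambda_{dc}$-convex and nonpositive on $K_{f+\kappa}\cap\bar B_R(0)$, then Lemma~\ref{lem:hull} applies to the $\Lambda_{dc}$-convex function $A\mapsto F(A-D)$ and gives $F(\widetilde P-D)\le0$.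 So $\widetilde P-D$ lies in the hull of $K_{f+\kappa}\cap\bar B_R(0)$, but not in $K_{f+\kappa}$ because $\widetilde P\notin K_f$.
\end{proof}

\begin{remark}
By Proposition~\ref{prop:twopoint} and Lemma~\ref{lem:lift}(i), no two of the sixteen matrices differ by a matrix of rank one. As in the four-point model, the proof does not start from a segment between two points of the set; it reaches $\widetilde P$ through the closed cycle formed by the relations \eqref{eq:laminar} and their images under $\mathcal G$.
\end{remark}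

\begin{thebibliography}{9}
\bibitem{DDKT}
Camillo De Lellis, Guido De Philippis, Bernd Kirchheim, Riccardo Tione,
\emph{Geometric measure theory and differential inclusions},
arXiv:1910.00335 (2019).
\end{thebibliography}

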